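\title{First integrals of traversing flows and the causality map}

\begin{abstract}
Let $v$ be a vector field on a compact manifold $X$ with boundary that admits a Lyapunov function and is generic with respect to the boundary. We prove that a smooth function on $\partial X$ extends to a smooth function on $X$ that is constant along the trajectories of $v$ if and only if it takes equal values at boundary points lying on the same trajectory. This proves a conjecture of Katz and shows that the algebra of boundary values of first integrals is determined by the causality map of $v$. The $C^s$ norm of the extension is bounded by the $C^{2s}$ norm of the boundary function, and $2s$ is sharp when some trajectory is a single point of simple tangency. The proof first shows that an invariant function is, to infinite order at the boundary points of each trajectory, a function of the transversal coordinates, and then that this property survives differentiation.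
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $X$ be a smooth compact connected manifold of dimension $n+1$ with boundary $\partial_1X:=\partial X$, let $v$ be a smooth vector field on $X$, and write $\mathcal L_vF=dF(v)$. A \emph{first integral} of $v$ is a smooth function $F$ on $X$ with $\mathcal L_vF=0$, that is, a smooth function that is constant along trajectories. If every trajectory begins and ends on the boundary, a first integral is determined by its boundary values, and these values agree at any two boundary points of one trajectory. An observer confined to $\partial_1X$, who records where trajectories enter and leave, can test this last condition. We ask whether that test is enough to recognize the boundary values of first integrals.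

\subsection*{Traversing and boundary generic fields}

The field $v$ is \emph{traversing} if it has a Lyapunov function, a smooth $f\colon X\to\mathbb R$ with $df(v)>0$. We attach an open collar to $X$ to get a manifold $\hat X\supset X$ without boundary, extend $v$ and $f$ smoothly, and shrink the collar so that $df(v)>0$ on $\hat X$. A function on $X$ is \emph{smooth} if it is locally the restriction of a smooth function on $\hat X$. A \emph{trajectory} is a maximal connected piece of an integral curve of $v$ contained in $X$. We also fix once and for all a defining function: a smooth $h\colon\hat X\to\mathbb R$ with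
\[
X=\{h\ge0\},\qquad \partial_1X=\{h=0\},\qquad dh\ne0\ \text{ along }\partial_1X .
\]
(Take a collar coordinate near $\partial_1X$ and make it a positive constant deeper inside.)

\begin{definition}\label{def:generic}
Put $\partial_0X=X$. The field $v$ is \emph{boundary generic} if it does not vanish on $\partial_1X$ and the following recursion can be carried out for $k=1,2,\dots$. Suppose that $\partial_{k-1}X\supset\partial_kX$ are smooth submanifolds, the second a hypersurface in the first, and that $v$ is tangent to $\partial_{k-1}X$ along $\partial_kX$. Then $v$ defines a section of the line bundle $T(\partial_{k-1}X)|_{\partial_kX}/T(\partial_kX)$. This section is required to be transversal to the zero section. Its zero set, where $v$ is tangent to $\partial_kX$, is called $\partial_{k+1}X$.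
\end{definition}

In a local trivialization the section is a function on $\partial_kX$, and transversality means that its differential is nonzero at each of its zeros. So $\partial_kX$ has dimension $n+1-k$; on the finite set $\partial_{n+1}X$ transversality means that there are no zeros, and $\partial_{n+2}X=\emptyset$. Lemma~\ref{lem:strata} shows what the strata measure: $p\in\partial_kX$ exactly when $h$ vanishes to order at least $k$ at $p$ along the integral curve through $p$.

The tangency locus $\partial_2X$ divides $\partial_1X$ into the closed regions $\partial_1^+X=\{\mathcal L_vh\ge0\}$ and $\partial_1^-X=\{\mathcal L_vh\le0\}$, which meet along $\partial_2X$; in their interiors $v$ points into $X$ and out of $X$, respectively. For $v$ traversing and boundary generic, each trajectory $\gamma$ is a closed segment or a single point, and $\gamma^\partial:=\gamma\cap\partial_1X$ is a nonempty finite set (Lemma~\ref{lem:signs}). The \emph{causality map} $C_v\colon\partial_1^+X\to\partial_1^-X$ sends $p$ to the next point of $\partial_1X$ on the trajectory through $p$ in the direction of $v$, and to $p$ itself if there is no such point.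

\subsection*{Three algebras}

We compare the following subalgebras of $C^\infty(\partial_1X)$.
\begin{itemize}
\item $C^\infty(\partial_1X,v)$ consists of the restrictions to $\partial_1X$ of first integrals, that is, of elements of $\ker\{\mathcal L_v\colon C^\infty(X)\to C^\infty(X)\}$.
\item $C^\infty(\partial_1X)^{C_v}$ consists of the smooth functions that are constant on each set $\gamma^\partial$. We call them \emph{invariant}.
\item $\mathsf M(v)^{C_v}$ consists of the invariant functions in $\mathsf M(v)$, where $\mathsf M(v)$ is the algebra of smooth $\psi$ with $(\mathcal L_v^k\psi)|_{\partial_{k+1}X}=0$ for $1\le k\le n$. Here $\mathcal L_v^k\psi$ is computed on a smooth extension of $\psi$; its values on $\partial_{k+1}X$ do not depend on the extension (Corollary~\ref{cor:easy}).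
\end{itemize}
The inclusion $C^\infty(\partial_1X,v)\subset\mathsf M(v)^{C_v}$ is known, and Corollary~\ref{cor:easy} recalls the short proof. The following was posed in \cite{Katz}.

\medskip
\noindent\textbf{Conjecture.} \emph{For $v$ traversing and boundary generic, $C^\infty(\partial_1X,v)=\mathsf M(v)^{C_v}$. In particular, $C^\infty(\partial_1X,v)$ can be determined by the causality map $C_v$ and the restriction of $v$ to $\partial_2X$.}
\medskip

An invariant function $\psi$ has exactly one extension $F$ to $X$ that is constant on trajectories, so the only question is whether $F$ is smooth. If $v$ is nowhere tangent to the boundary, as for $v=\partial_u$ on $[0,1]\times M$, then $F$ is $\psi$ composed with a smooth projection along the flow and there is nothing to prove. The difficulty sits on the trajectories that are tangent to $\partial_1X$, where the exit point depends on the starting point like a root of a polynomial near a multiple root, or jumps. The definition of $\mathsf M(v)$ lists necessary conditions at the tangency points. But it imposes finitely many conditions at each point, while smoothness of $F$ imposes infinitely many on the Taylor series of $\psi$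 (Example~\ref{ex:fold}). If the conjecture holds, invariance must supply all but finitely many of them, and one may guess that it supplies all. This is the case.

\begin{theorem}\label{thm:A}
Let $v$ be a traversing and boundary generic vector field on a smooth compact connected manifold $X$ with boundary. Then
\[
C^\infty(\partial_1X,v)=\mathsf M(v)^{C_v}=C^\infty(\partial_1X)^{C_v}.
\]
So the conjecture holds, and $C^\infty(\partial_1X,v)$ is determined by $C_v$ alone, together with the smooth structure of $\partial_1X$.
\end{theorem}

The second theorem collects complements that are not needed for the first. The $C^s$ norms are the suprema of derivatives of order at most $s$ in a fixed finite atlas; another atlas gives equivalent norms. Together they define the usual Fr\'echet topology on smooth functions.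

\begin{theorem}\label{thm:B}
In parts \textup{(1)} and \textup{(2)} let $X$ and $v$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item[(1)] Restriction $\ker\mathcal L_v\to C^\infty(\partial_1X)^{C_v}$ is bijective. For every $s\ge0$ there is a constant $C_s$ with
\[
\|F\|_{C^s(X)}\le C_s\,\|F|_{\partial_1X}\|_{C^{2s}(\partial_1X)}\qquad\text{for all }F\in\ker\mathcal L_v .
\]
So restriction is an isomorphism of Fr\'echet algebras.
\item[(2)] If $s\ge1$ and some trajectory is a single point of $\partial_2X\setminus\partial_3X$, then $2s$ cannot be replaced by a smaller integer.
\item[(3)] Boundary genericity cannot be dropped: there are a traversing field $v$ on a compact surface $X$ and a smooth function $\psi$ on $\partial_1X$, constant on each $\gamma^\partial$ and with $\mathcal L_v\psi=0$ on the tangency locus, that is not the restriction of a first integral.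
\item[(4)] Let $v_1,v_2$ be traversing and boundary generic fields on $X_1,X_2$, and let $\Phi\colon\partial_1X_1\to\partial_1X_2$ be a diffeomorphism carrying the sets $\gamma^\partial$ of $v_1$ onto those of $v_2$. Then $\Phi^*$ maps $C^\infty(\partial_1X_2,v_2)$ isomorphically onto $C^\infty(\partial_1X_1,v_1)$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:models} works out four local models, each showing one feature of the proof. Section~\ref{sec:normal} puts the boundary in polynomial normal form. Sections~\ref{sec:formal} and~\ref{sec:smooth} contain the two halves of the argument, and Section~\ref{sec:proofs} assembles them.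

\section{Four local models}\label{sec:models}

In this section $v=\partial_u$ and $\pi$ is the projection that forgets $u$. A smooth function is \emph{flat} at a point if all its derivatives, including the value, vanish there. We use throughout \emph{Hadamard's lemma}: if $g$ is smooth on a cube centered at $0$ with coordinates $\xi=(\xi_1,\xi')$ and $g=0$ for $\xi_1=0$, then
\begin{equation}\label{eq:hadamard}
g=\xi_1\tilde g,\qquad \tilde g(\xi)=\int_0^1(\partial_{\xi_1}g)(\theta\xi_1,\xi')\,d\theta ,
\end{equation}
and $\tilde g$ is smooth. Hence, on a manifold, a smooth function that vanishes on the zero set of a function $\ell$ near a point where $\ell=0$ and $d\ell\ne0$ is locally a smooth multiple of $\ell$.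

\begin{example}[a fold that is a trajectory: division]\label{ex:fold}
Let $X=\{u^2+x\le0\}$ in the $(u,x)$-plane. The boundary $x=-u^2$ has coordinate $u$, the trajectories are the segments $|u|\le\sqrt{-x}$, and $\psi$ is invariant if and only if $\psi(u)=\psi(-u)$. The extension is $F(u,x)=\psi(\sqrt{-x})$, and for $x<0$
\[
\partial_xF=-\frac{\psi'(u)}{2u}\Big|_{u=\sqrt{-x}} .
\]
Since $\psi'$ is odd, $\psi'(0)=0$, and by \eqref{eq:hadamard} the quotient $\psi_1(u)=-\psi'(u)/2u=-\frac12\int_0^1\psi''(\theta u)\,d\theta$ is smooth. It is again even. So $\partial_xF$ is the extension of the invariant function $\psi_1$, the step can be repeated, and every derivative $\partial_x^sF$ extends continuously to $x=0$. That makes $F$ smooth (Lemma~\ref{lem:halfspace}). Each step costs two derivatives of $\psi$, which is the source of the $2s$ in Theorem~\ref{thm:B}. The algebra $\mathsf M(v)$ asks only for $\psi'(0)=0$, while the restriction of a first integral has all its odd Taylor coefficients equal to zero.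
\end{example}

The division worked because the denominator $2u$ has a simple zero. This is what genericity provides, and the next example, which proves Theorem~\ref{thm:B}(3), shows the division failing without it.

\begin{example}[a degenerate fold]\label{ex:quartic}
Let $X=\{(u,x):x^2+u^4\le1\}$. The gradient $(4u^3,2x)$ does not vanish on the boundary, so $\partial_1X$ is smooth, and $f=u$ is a Lyapunov function. The field is tangent to the boundary at $(0,\pm1)$. There $u$ is a coordinate on $\partial_1X$ and $\mathcal L_v(x^2+u^4)=4u^3$ vanishes to third order, so $v$ is not boundary generic. The function $\psi=u^2|_{\partial_1X}$ is smooth, is constant on each $\gamma^\partial=\{(\pm(1-x^2)^{1/4},x)\}$, and $\mathcal L_v\psi=2u$ vanishes at the tangency points. Its only extension constant on trajectories is $F=\sqrt{1-x^2}$, and $\partial_xF=-x/\sqrt{1-x^2}$ is unbounded near $(0,\pm1)$. So $F$ is not smooth.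
\end{example}

In general several trajectories lie over one point of the transversal, and then $F$ is not a function of $\pi$. The next two models show what remains true.

\begin{example}[a grazing fold: only Taylor series descend]\label{ex:graze}
Let $X=\{u^2+x\ge0,\ |u|\le1,\ |x|<\frac12\}$, with boundary the parabola $x=-u^2$ and the edges $u=\pm1$. The trajectory over $x=0$ touches the parabola at the origin and goes on. Over $x<0$ there are two trajectories, $[-1,-\sqrt{-x}]$ and $[\sqrt{-x},1]$, so invariance does not relate the points $u$ and $-u$ of the parabola. The information comes from above. Let $A(x)$ be the value of $\psi$ at the point $(1,x)$ of the upper edge. Then $\psi(u)=A(-u^2)$ on the half $u\ge0$ of the parabola, so $\psi-A\circ\pi$ vanishes on that half and is flat at the origin. More cannot be said. Let $\psi=e^{1/x}$ at the points with $x<0$, $u>0$, and $\psi=0$ elsewhere. This $\psi$ is invariant and smooth (on the parabola it is $e^{-1/u^2}$ for $u>0$ and $0$ for $u\le0$), but it takes different values at $u$ and $-u$, so it is not a function of $\pi$ near the origin.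
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.2,yscale=1.4]
\fill[gray!20] (-1.4,-1.3) -- plot[domain=-1.3:1.3,samples=60] ({(\x)-(\x)*(\x)*(\x)},{\x}) -- (-1.4,1.3) -- cycle;
\draw[thick] plot[domain=-1.3:1.3,samples=60] ({(\x)-(\x)*(\x)*(\x)},{\x});
\draw[dotted] (0,-1.3) -- (0,1.3);
\draw[very thick] (0,-1.3) -- (0,-1);
\draw[very thick] (0,0) -- (0,1);
\fill (0,-1) ellipse (0.025 and 0.04) node[above right] {$r_1$};
\fill (0,0) ellipse (0.025 and 0.04) node[below right] {$r_2$};
\fill (0,1) ellipse (0.025 and 0.04) node[above right] {$r_3$};
\node at (-0.95,-0.4) {$X$};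
\draw[->] (1.25,-0.4) -- (1.25,0.4) node[right] {$v=\partial_u$};
\end{tikzpicture}
\caption{The slice $x_1=-1$ of $X=\{u^3+x_1u+x_0\le0\}$ (shaded), with $x_0$ horizontal and $u$ vertical. The flow line $x_0=0$ meets the boundary at three roots. The segment from $r_2$ to $r_3$ is a trajectory; $r_1$ is the exit point of a different trajectory.}
\label{fig:cusp}
\end{figure}

\begin{example}[a cusp: permuting the roots]\label{ex:cusp}
Let $X=\{u^3+x_1u+x_0\le0\}\subset\mathbb R^3$. The boundary has coordinates $(u,x_1)$, with $x_0=-(u^3+x_1u)$, and the trajectory over $x=0$ exits at the origin with a cubic tangency. When the cubic has real roots $r_1<r_2<r_3$, invariance gives $\psi(r_2,x_1)=\psi(r_3,x_1)$ and says nothing locally about $r_1$ (Figure~\ref{fig:cusp}). Here $r_1+r_2+r_3=0$ and $x_1=r_2r_3+r_1(r_2+r_3)=-(r_2^2+r_2r_3+r_3^2)$. Scaling the roots by $t$ scales $x_1$ by $t^2$, so we give $u$ weight $1$ and $x_1$ weight $2$ and expand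
\[
\psi\sim\psi(0)+c_{10}u+(c_{20}u^2+c_{01}x_1)+(c_{30}u^3+c_{11}ux_1)+\cdots .
\]
Comparing powers of $t$ in $\psi(tr_3,t^2x_1)=\psi(tr_2,t^2x_1)$ and dividing by $r_3-r_2$ gives
\[
c_{10}=0,\qquad c_{20}(r_2+r_3)=0,\qquad (c_{30}-c_{11})(r_2^2+r_2r_3+r_3^2)=0 .
\]
Since $r_2+r_3=-r_1>0$, we get $c_{10}=c_{20}=0$ and $c_{30}=c_{11}$, so that $\psi\sim\psi(0)+c_{01}x_1-c_{30}x_0+\cdots$ begins as a series in $x_0,x_1$. The equations $c_{10}=c_{20}=0$ are the conditions of $\mathsf M(v)$ at the origin, as one sees on the extension of $\psi$ that does not depend on $x_0$.

The pattern persists in all degrees for the following reason. If $Q_d$ is the part of weight $d$, then $Q_d(r_2,x_1(r))=Q_d(r_3,x_1(r))$ is an identity between polynomials on an open subset of the plane $\sum r_i=0$. It therefore holds on the whole plane, where the order of the roots is forgotten and they can be permuted. So $Q_d(r_1,x_1(r))$ is the same polynomial, this polynomial is symmetric, and it is a polynomial in the coefficients $x_0,x_1$.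
\end{example}

The models suggest the plan. Call $\psi$ formally composite if at the boundary points of each trajectory it agrees to infinite order with one function of the transversal coordinates. Invariant functions are formally composite: at the top point of a trajectory by the argument of Example~\ref{ex:cusp}, at the lower points by that of Example~\ref{ex:graze}. Formally composite functions can be divided as in Example~\ref{ex:fold}, and the quotient is again formally composite, so the division can be repeated indefinitely.

\section{The boundary in normal form}\label{sec:normal}

From now on $v$ is traversing and boundary generic.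

\subsection*{The strata}

\begin{lemma}\label{lem:strata}
For $1\le k\le n+1$,
\[
\partial_kX=\{h=\mathcal L_vh=\dots=\mathcal L_v^{k-1}h=0\},
\]
and the differentials of these $k$ functions are independent at each point of $\partial_kX$; moreover $\mathcal L_v^{n+1}h\neq0$ on $\partial_{n+1}X$. In particular, $\partial_2X$ is the zero set of $\mathcal L_vh|_{\partial_1X}$, and the differential of this function on $\partial_1X$ is nonzero along $\partial_2X$.
\end{lemma}

\begin{proof}
For $k=1$ this is the choice of $h$. Assume the claim for all indices up to $k$. At a point of $\partial_kX$, the space $T(\partial_{k-1}X)$ is the common kernel of $dh,\dots,d\mathcal L_v^{k-2}h$, and by independence $d\mathcal L_v^{k-1}h$ restricts to a nonzero form on it, with kernel $T(\partial_kX)$. So $d\mathcal L_v^{k-1}h$ trivializes the line bundle of Definition~\ref{def:generic}, and the section given by $v$ becomes the function $\mathcal L_v^kh|_{\partial_kX}$. Its zero set is $\partial_{k+1}X$, and transversality says that its differential on $\partial_kX$ is nonzero there, which is the independence of $dh,\dots,d\mathcal L_v^kh$. The step $k=n+1$, where $\partial_{n+2}X=\emptyset$,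 gives the nonvanishing of $\mathcal L_v^{n+1}h$, and the step $k=1$ gives the last assertion.
\end{proof}

The \emph{multiplicity} $j(p)$ of $p\in\partial_1X$ is the least $j$ with $\mathcal L_v^jh(p)\ne0$. By the lemma, $1\le j(p)\le n+1$ and $p\in\partial_{j(p)}X\setminus\partial_{j(p)+1}X$.

\begin{corollary}\label{cor:easy}
For $\psi\in C^\infty(\partial_1X)$ the values of $\mathcal L_v^k\psi$ on $\partial_{k+1}X$ do not depend on the extension of $\psi$, and
\[
C^\infty(\partial_1X,v)\subset\mathsf M(v)^{C_v}\subset C^\infty(\partial_1X)^{C_v}.
\]
\end{corollary}

\begin{proof}
Two extensions differ locally by $hg$ with $g$ smooth, by Hadamard's lemma, and $\mathcal L_v^k(hg)=\sum_{i\le k}\binom ki\mathcal L_v^ih\,\mathcal L_v^{k-i}g$ vanishes on $\partial_{k+1}X$ by Lemma~\ref{lem:strata}. If $\psi$ is the restriction of a first integral $F$, it is invariant, and computing on the extension $F$ gives $\mathcal L_v^k\psi=0$. The second inclusion holds by definition.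
\end{proof}

\subsection*{The polynomial model}

A \emph{flow box} is a chart $(u,y)\in\mathbb R\times\mathbb R^n$ of $\hat X$ in which $v=\partial_u$. To turn the finite order of vanishing of $h$ in $u$ into a polynomial equation we use the \emph{Malgrange preparation theorem}: if $g$ is smooth near $0\in\mathbb R\times\mathbb R^n$, $\partial_u^kg(0)=0$ for $k<j$ and $\partial_u^jg(0)\ne0$, then near $0$ one has $g=E\cdot(u^j+\sum_{l<j}c_l(y)u^l)$ with $E$ and $c_l$ smooth, $E(0)\ne0$ and $c_l(0)=0$. Genericity adds that the coefficients are independent coordinates.

\begin{lemma}[normal form]\label{lem:normal}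
Let $p\in\partial_1X$, $j=j(p)$, and let $(u',y)$ be a flow box near $p$. There are a smooth function $a(y)$ with $a(y(p))=0$, coordinates $x=(x_0,\dots,x_{n-1})$ centered at $y(p)$ and depending on $y$ only, and a sign $\sigma=\pm1$ such that in the flow box $(u,x)$, $u=u'-u'(p)+a(y)$, near $p$,
\[
\partial_1X=\{P=0\},\qquad X=\{\sigma P\ge0\},\qquad P(u,x)=u^j+\sum_{l=0}^{j-2}x_lu^l .
\]
\end{lemma}

\begin{proof}
The preparation theorem writes $h=E\tilde P$ with $\tilde P$ monic of degree $j$ in $u'-u'(p)$. Let $a$ be $1/j$ times the coefficient of degree $j-1$; the substitution $u=u'-u'(p)+a(y)$ removes that coefficient. So $h=EP$ with $P=u^j+\sum_{l\le j-2}x_l(y)u^l$ and $x_l(y(p))=0$. Since $\partial_u^iP(p)=0$ for $i\le j-1$, the Leibniz rule gives, for $k\le j-1$,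
\[
d(\mathcal L_v^kh)(p)=\sum_{i\le k}\binom ki\,\partial_u^{k-i}E(p)\;d(\partial_u^iP)(p).
\]
The left sides are independent by Lemma~\ref{lem:strata}, and they are $j$ linear combinations of the $j$ covectors $d(\partial_u^iP)(p)$, $0\le i\le j-1$; so these covectors are independent. At $p$, where $u$ and all $x_l$ vanish, they equal $i!\,dx_i$ for $i\le j-2$ and $j!\,du$ for $i=j-1$. Hence $x_0,\dots,x_{j-2}$ have independent differentials at $y(p)$ and can be completed to coordinates. Put $\sigma=\operatorname{sign}E(p)$.
\end{proof}

Write $\bar x=(x_{j-1},\dots,x_{n-1})$ for the coordinates that do not occur in $P$. We need coordinates $z$ on $\partial_1X$ at $p$ and a scaling that respects $P$, as in Example~\ref{ex:cusp}.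
\begin{itemize}
\item If $j\ge2$, then $z=(u,x_1,\dots,x_{n-1})$, and $x_0=-(u^j+\sum_{l=1}^{j-2}x_lu^l)$ on $\partial_1X$. We give weight $1$ to $u$ and to the entries of $\bar x$, and weight $j-l$ to $x_l$ for $l\le j-2$. Then $x_0$, as a function of $z$, is homogeneous of weight $j$.
\item If $j=1$, then $\partial_1X=\{u=0\}$, $z=x$, and all weights are $1$.
\end{itemize}
For $t>0$ let $t\cdot z=(t^{w_i}z_i)$, where the $w_i$ are the weights.

\begin{lemma}[root bound]\label{lem:root}
If $|x|\le1$ and $P(\rho,x)=0$, then $|\rho|\le2|x|^{1/j}$.
\end{lemma}

\begin{proof}
For $j=1$ the only root is $0$. Let $j\ge2$ and $M=|x|^{1/j}\le1$, so that $|x_l|\le M^j\le M^{j-l}$. If $|\rho|>2M$, then $\sum_{l\le j-2}|x_l||\rho|^l\le|\rho|^j\sum_{l\le j-2}2^{-(j-l)}<|\rho|^j$, and $\rho$ is not a root.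
\end{proof}

Invariance will give information only along the curves $t\mapsto t\cdot z$ with $z$ in some open set. That is enough to determine a Taylor series.

\begin{lemma}\label{lem:flat}
Let $g$ be smooth near $0\in\mathbb R^n$, with integer weights $w_i\ge1$. Let $\Omega\subset\mathbb R^n$ be a nonempty open set such that $g(t\cdot z)=O(t^N)$ as $t\to0^+$ for each $z\in\Omega$ and each $N$. Then $g$ is flat at $0$.
\end{lemma}

\begin{proof}
Let $Q_d$ be the sum of the terms of weight $d$ in the Taylor series of $g$. As $w_i\ge1$, a monomial of weight less than $N$ has degree less than $N$, and $|t\cdot z|=O(t)$. So Taylor's formula gives $g(t\cdot z)=\sum_{d<N}t^dQ_d(z)+O(t^N)$. A polynomial in $t$ of degree less than $N$ that is $O(t^N)$ is zero, so each polynomial $Q_d$ vanishes on $\Omega$, and hence identically.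
\end{proof}

\subsection*{The shape of a trajectory}

\begin{lemma}\label{lem:signs}
Each trajectory $\gamma$ is a compact segment of an integral curve or a point, its ends lie in $\partial_1X$, the points of the integral curve just beyond its ends are not in $X$, and $\gamma^\partial$ is finite. Write $\gamma^\partial=\{p_0<\dots<p_m\}$ in the order given by $v$, and let $j_i,\sigma_i$ be the data of Lemma~\ref{lem:normal} at $p_i$.
\begin{enumerate}
\item[(a)] If $m=0$, then $\gamma$ is a point, $\sigma_0=-1$ and $j_0$ is even.
\item[(b)] If $m\ge1$, then $\sigma_m=-1$ and $j_m$ is odd; $\sigma_0=+1$ and $j_0$ is odd; and $\sigma_i=+1$ and $j_i$ is even for $0<i<m$.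
\item[(c)] The sets $\gamma^\partial$ are the classes of the equivalence relation on $\partial_1X$ generated by $p\sim C_v(p)$.
\end{enumerate}
\end{lemma}

\begin{proof}
On the compact $X$ the function $f$ is bounded and $df(v)\ge c>0$, so $\gamma$ is traversed in a bounded interval of time. An integral curve that stays in the compact set $X$ during a bounded interval extends to the closed interval, with limits in $X$; by maximality the interval is closed. An end in the interior of $X$ could be prolonged, so the ends lie in $\partial_1X$; in particular $m=0$ if and only if $\gamma$ is a point. Along $\gamma$ the zeros of $h$ have finite order, so they are isolated and finite in number.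

Near $p_i$ the integral curve is the line $x=0$, and its point $u\neq0$ is in $X$ if and only if $\sigma_iu^{j_i}>0$. So all points just above $p_i$ are in $X$ if $\sigma_i=+1$ and none if $\sigma_i=-1$; all points just below are in $X$ if $\sigma_i(-1)^{j_i}=+1$ and none otherwise. By maximality, $\gamma$ continues above $p_i$ exactly when $i<m$ and below $p_i$ exactly when $i>0$. This gives (a), (b) and the statement on points beyond the ends.

For (c), let $i<m$. If $j_i=1$, then $\sigma_i=+1$ means $\mathcal L_vh(p_i)>0$; if $j_i\ge2$, then $p_i\in\partial_2X$. In both cases $p_i\in\partial_1^+X$ and $C_v(p_i)=p_{i+1}$. So $\gamma^\partial$ lies in one class, and $C_v$ never leaves a trajectory.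
\end{proof}

Invariance links boundary points that are far apart, so we need charts that contain whole trajectories.

\begin{definition}\label{def:good}
A \emph{good box} is a set $W=[\alpha,\beta]\times B$, with $B\subset\mathbb R^n$ an open ball, relatively compact in a flow box $(u,y)$, such that $\{\alpha,\beta\}\times B$ is disjoint from $X$. We write $\pi\colon W\to B$ for the projection.
\end{definition}

\begin{lemma}\label{lem:boxes}
Every trajectory lies in a good box. If $W$ is a good box, then every trajectory that meets $W$ lies in $W$, in one fiber of $\pi$; the set $X\cap W$ is open in $X$; and $X\cap\pi^{-1}(K)$ is compact for compact $K\subset B$.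
\end{lemma}

\begin{proof}
Let $\gamma=\{\operatorname{Fl}_t(q):t_0\le t\le t_1\}$, where $\operatorname{Fl}$ is the flow of $v$ on $\hat X$. For small $\eta>0$ the curve is defined on $[t_0-2\eta,t_1+2\eta]$ and lies outside $X$ for $t\notin[t_0,t_1]$, by Lemma~\ref{lem:signs}. Let $\Sigma$ be a small disc around $q$ in the level set of $f$ through $q$, with coordinates $y$ centered at $q$. The map $(u,y)\mapsto\operatorname{Fl}_u(y)$ on $(t_0-2\eta,t_1+2\eta)\times\Sigma$ is a local diffeomorphism, since $v$ is transversal to $\Sigma$. It is injective: if $\operatorname{Fl}_u(y)=\operatorname{Fl}_{u'}(y')$, then $y,y'$ lie on one integral curve and on one level of $f$, and $f$ increases strictly along the curve, so $y=y'$ and then $u=u'$. This is a flow box. Put $\alpha=t_0-\eta$, $\beta=t_1+\eta$. The points $(\alpha,0),(\beta,0)$ are outside the closed set $X$, so a small ball $B$ gives a good box.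

A trajectory that meets $W$ follows a fiber and cannot pass through its ends, which are outside $X$. Next, $X\cap W=X\cap((\alpha,\beta)\times B)$ is open in $X$, and $X\cap([\alpha,\beta]\times K)$ is closed in a compact set.
\end{proof}

\begin{remark}\label{rem:traversing}
The Lyapunov function is used only in Lemmas~\ref{lem:signs} and~\ref{lem:boxes}, but it cannot be dropped. The radial field $y_1\partial_{y_1}+y_2\partial_{y_2}$ on the closed unit disc is transversal to the boundary, hence boundary generic. Each trajectory meets the boundary at most once, so every function on the circle is invariant, while a first integral is constant, because every ray has the origin in its closure.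
\end{remark}

\section{Invariant functions are formally composite}\label{sec:formal}

In this section and the next, $n\ge1$ and $W=[\alpha,\beta]\times B$ is a good box with coordinates $(u,y)$.

\begin{definition}\label{def:J}
A function $\varphi\in C^\infty(\partial_1X\cap W)$ is \emph{formally composite} if for every trajectory $\gamma\subset W$ there is a smooth function $A_\gamma$ on a neighborhood of the point $\pi(\gamma)\in B$ such that $\varphi-A_\gamma\circ\pi$, as a function on $\partial_1X$, is flat at every point of $\gamma^\partial$. The set of such $\varphi$ is denoted $\mathcal J_W$.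
\end{definition}

The same $A_\gamma$ must serve all points of $\gamma^\partial$. In order $0$ this says that $\varphi$ is constant on $\gamma^\partial$. The converse is the first half of the proof.

\begin{proposition}\label{prop:formal}
If $\psi\in C^\infty(\partial_1X)^{C_v}$, then $\psi|_{\partial_1X\cap W}\in\mathcal J_W$.
\end{proposition}

Two textbook facts enter. \emph{Borel's theorem}: every formal power series in $m$ variables is the Taylor series at $0$ of a smooth function on $\mathbb R^m$. The \emph{fundamental theorem on symmetric polynomials}: a symmetric polynomial in $r_1,\dots,r_j$, homogeneous of degree $d$, is a polynomial in the elementary symmetric polynomials $e_1,\dots,e_j$, homogeneous of weight $d$ when $e_k$ has weight $k$.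

\begin{proof}
Let $\gamma\subset W$ be a trajectory, $\gamma^\partial=\{p_0<\dots<p_m\}$, and translate $y$ so that $\pi(\gamma)=0$. Apply Lemma~\ref{lem:normal} at each $p_i$ in the flow box $(u,y)$. This gives data $j_i,\sigma_i,P_i$ and coordinates $(u_i,x^{(i)})$, where the $x^{(i)}$ are coordinate systems on $B$ near $0$, centered at $0$, and the $u_i$-lines are fibers of $\pi$. Choose $\varepsilon>0$ so small that the segments $|u_i|\le\varepsilon$ over $0$ are disjoint and lie in the domains of the normal forms, and then a neighborhood $B'$ of $0$ in $B$ so small that
\begin{enumerate}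
\item[(i)] the boxes $W_i=\{|u_i|<\varepsilon\}\cap\pi^{-1}(B')$ are disjoint and $X\cap W_i=\{\sigma_iP_i\ge0\}$;
\item[(ii)] over $B'$ all real roots of $P_i$ lie in $(-\varepsilon,\varepsilon)$, by Lemma~\ref{lem:root};
\item[(iii)] over $B'$ the closed segment of each fiber between $W_i$ and $W_{i+1}$ lies in the interior of $X$; over $0$ it is a compact part of $\gamma\setminus\gamma^\partial$, and the property persists nearby.
\end{enumerate}

\medskip\noindent\emph{Step 1: the top point.} We construct $A$ at $p_m$, because $\sigma_m=-1$ in both cases of Lemma~\ref{lem:signs}, and then $X$ contains short trajectories near $p_m$ that join two roots. Drop the index $m$ from $j,P,u,x$, so that $X=\{P\le0\}$ in $W_m$.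

If $j=1$, then $\pi|_{\partial_1X}$ is a local diffeomorphism at $p_m$, and $A=\psi\circ(\pi|_{\partial_1X})^{-1}$ gives $\psi-A\circ\pi=0$ near $p_m$.

Let $j\ge2$. If $P(\cdot,x)$ has real roots $r_1<\dots<r_j$, then on $(r_{j-1},r_j)$ exactly one factor of $P=\prod(u-r_i)$ is negative. So $[r_{j-1},r_j]\times\{x\}\subset X$, and invariance gives
\begin{equation}\label{eq:two}
\psi(r_{j-1},x)=\psi(r_j,x).
\end{equation}
To use this as an identity between smooth functions we take the roots as parameters. Let $\Lambda=\{r\in\mathbb R^j:\sum r_i=0\}$ and $x_l(r)=(-1)^{j-l}e_{j-l}(r)$ for $0\le l\le j-2$, so that $\prod_i(u-r_i)=u^j+\sum_{l\le j-2}x_l(r)u^l$ on $\Lambda$. Put $x(r,\bar x)=(x_0(r),\dots,x_{j-2}(r),\bar x)$. For $c=1,\dots,j$ the point $(r_c,x(r,\bar x))$ lies on $\partial_1X$, and its coordinates $z$ are polynomials in $(r,\bar x)$. So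
\[
g_c(r,\bar x)=\psi\big(r_c,\,x(r,\bar x)\big)
\]
is smooth near $0\in\Lambda\times\mathbb R^{n-j+1}$. By \eqref{eq:two}, $g_{j-1}-g_j$ vanishes near $0$ on the open cone $r_1<\dots<r_j$. All its derivatives vanish there, and by continuity at $0$: $g_{j-1}-g_j$ is flat at $0$.

Let $\tau\in\mathfrak S_j$ act on $\Lambda$ by $(\tau r)_i=r_{\tau(i)}$. The $x_l(r)$ are symmetric, so
\begin{equation}\label{eq:perm}
g_c(\tau r,\bar x)=g_{\tau(c)}(r,\bar x).
\end{equation}
A flat function composed with a linear map is flat, so $g_{\tau(j-1)}-g_{\tau(j)}$ is flat at $0$ for every $\tau$. Any ordered pair of distinct indices has the form $(\tau(j-1),\tau(j))$. Hence all $g_c$ have the same Taylor series $\hat g$ at $0$, and \eqref{eq:perm} shows that $\hat g$ is $\mathfrak S_j$-invariant.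

Let $\hat g_{[d]}$ be the homogeneous part of degree $d$ of $\hat g$ in $(r,\bar x)$. The coefficient of $\bar x^\nu$ in it is an invariant homogeneous polynomial of degree $d-|\nu|$ on $\Lambda$. Composed with the projection $r\mapsto r-\frac1j e_1(r)(1,\dots,1)$ it becomes a symmetric homogeneous polynomial on $\mathbb R^j$, hence a polynomial in $e_1,\dots,e_j$ of weight $d-|\nu|$; on $\Lambda$ we set $e_1=0$. Thus $\hat g_{[d]}=A_d(x(r,\bar x))$, where $A_d(x)$ is a polynomial of weight $d$ for the weights $j-l$ of $x_l$, $l\le j-2$, and $1$ of $\bar x$. Each monomial in $x$ occurs in at most one $A_d$, so $\sum_dA_d$ is a formal power series. By Borel's theorem it is the Taylor series at $0$ of a smooth $A(x)$. The Taylor series of $A(x(r,\bar x))$ is $\sum_dA_d(x(r,\bar x))=\hat g$, so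
\begin{equation}\label{eq:gA}
g_c(r,\bar x)-A(x(r,\bar x))\ \text{ is flat at }0\text{ for each }c .
\end{equation}

It remains to pass from the parameters $(r,\bar x)$ back to $\partial_1X$. Let $\delta=\psi-A\circ\pi$ in the coordinates $z$, and let $\Omega\subset\mathbb R^n$ be the set of $z=(u,x_1,\dots,x_{n-1})$ such that $P(\cdot,x)$, with $x_0$ determined by $z$, has $j$ distinct real roots. It is open because simple roots persist, and it contains the point built from any $r\in\Lambda$ with distinct entries and $u=r_1$. If $z\in\Omega$ has roots $r$ and $u=r_c$, then $t\cdot z$ has roots $tr$ and $u$-coordinate $tr_c$. So $\delta(t\cdot z)=g_c(tr,t\bar x)-A(x(tr,t\bar x))=O(t^N)$ for all $N$ by \eqref{eq:gA}, and $\delta$ is flat at $p_m$ by Lemma~\ref{lem:flat}.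

\medskip\noindent\emph{Step 2: the lower points.} Keep $A$, shrink $B'$ so that $A$ is defined on it, and let $\delta=\psi-A\circ\pi$ on $\partial_1X\cap\pi^{-1}(B')$. At a lower point $p_i$ we compare $\psi$ with its values higher up. A trajectory starting near $p_i$ need not reach $W_m$, because it may exit near an intermediate $p_k$; we therefore argue by descending induction. Let $0\le i<m$ and suppose that $\delta$ is flat at $p_{i+1},\dots,p_m$. We have $\sigma_i=+1$. In the coordinates $z$ at $p_i$ let
\[
\Omega=\{u_i>0,\ x^{(i)}_l>0\text{ for }1\le l\le j_i-2\}\ \text{ if }j_i\ge2,\qquad\Omega=\mathbb R^n\ \text{ if }j_i=1 .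
\]
This set is open, nonempty and stable under $z\mapsto t\cdot z$. For $z\in\Omega$ the polynomial $P_i$ is strictly increasing for $u_i\ge0$, since its nonconstant terms have positive coefficients, and it vanishes at the point $z$. So $P_i>0$ above that point, and the part of the fiber above it in $W_i$ lies in $X$.

Fix $z\in\Omega$, and for small $t>0$ let $z_t=t\cdot z$ and $y_t=\pi(z_t)\in B'$. All weights are at least $1$, so $|x^{(i)}(y_t)|=O(t)$, and then $|x^{(k)}(y_t)|=O(t)$ for each $k$, the coordinate changes being smooth and fixing $0$. Let $k>i$ be the least index such that $P_k$ has a real root over $y_t$; it exists because $j_m$ is odd. Let $\rho$ be the lowest such root and $q_t\in\partial_1X\cap W_k$ the corresponding point, using (ii). The fiber segment from $z_t$ to $q_t$ lies in $X$: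
\begin{itemize}
\item in $W_i$ by the choice of $\Omega$, and between the boxes by (iii);
\item in $W_l$, $i<l<k$, because $P_l$ is monic of even degree without real roots, hence positive, and $\sigma_l=+1$;
\item in $W_k$ below $\rho$, because there $P_k$ has the sign $(-1)^{j_k}$, and $\sigma_k(-1)^{j_k}=+1$ both for $k<m$ and for $k=m$.
\end{itemize}
So $z_t$ and $q_t$ lie on one trajectory and over the same $y_t$, and $\delta(z_t)=\delta(q_t)$. By Lemma~\ref{lem:root} the coordinates of $q_t$ on $\partial_1X$ at $p_k$ are $O(t^{1/j_k})$, and $\delta$ is flat at $p_k$, so $|\delta(q_t)|\le C_{k,N}t^N$. The index $k$ depends on $t$ but takes finitely many values. Hence $\delta(t\cdot z)=O(t^N)$ for all $N$, and $\delta$ is flat at $p_i$ by Lemma~\ref{lem:flat}.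
\end{proof}

\section{Formally composite functions extend smoothly}\label{sec:smooth}

For $\varphi\in\mathcal J_W$ let $F_\varphi\colon X\cap W\to\mathbb R$ be the function that is constant on trajectories and equals $\varphi$ on $\partial_1X\cap W$. We show that $F_\varphi$ is continuous and that its first derivatives are again functions of the form $F_{\varphi'}$ with $\varphi'\in\mathcal J_W$.

\begin{lemma}\label{lem:cont}
$F_\varphi$ is continuous.
\end{lemma}

\begin{proof}
Let $q_k=(u_k,y_k)\to q=(u,y)$ in $X\cap W$, and let $(T_k,y_k)\in\partial_1X$ be the top end of the trajectory of $q_k$. The top end may jump in the limit, but only to another boundary point of the same trajectory. Indeed, along a subsequence $T_k\to T\in[\alpha,\beta]$. Since $[u_k,T_k]\times\{y_k\}\subset X$ and $X,\partial_1X$ are closed, $[u,T]\times\{y\}\subset X$ and $(T,y)\in\partial_1X$. So $(T,y)$ lies on the trajectory of $q$, and $F_\varphi(q_k)=\varphi(T_k,y_k)\to\varphi(T,y)=F_\varphi(q)$. Every subsequence has such a further subsequence.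
\end{proof}

\subsection*{Differentiation seen from the boundary}

We want to read $\partial_{y_i}F_\varphi$ off $\varphi$, but $\partial_{y_i}$ is not tangent to $\partial_1X$. Adding a multiple of $\partial_u$, which kills $F_\varphi$, corrects this where $h_u\ne0$; to avoid a denominator we put
\[
Y_i=h_u\,\partial_{y_i}-h_{y_i}\,\partial_u,\qquad 1\le i\le n .
\]
Here $h_u=\mathcal L_vh$. As $Y_ih=0$, the field $Y_i$ is tangent to $\partial_1X$ and acts on functions on $\partial_1X\cap W$. For $A$ smooth on an open subset of $B$,
\begin{equation}\label{eq:YA}
Y_i(A\circ\pi)=h_u\cdot(\partial_iA)\circ\pi .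
\end{equation}
So the candidate for the boundary value of $\partial_{y_i}F_\varphi$ is $Y_i\varphi/h_u$. In Example~\ref{ex:fold}, with $h=-(u^2+x)$, the field $Y=-2u\,\partial_x+\partial_u$ is $d/du$ on the parabola, and the quotient is $\psi_1$.

\begin{lemma}[division]\label{lem:div}
For $\varphi\in\mathcal J_W$ and $1\le i\le n$ there is a unique $D_i\varphi\in C^\infty(\partial_1X\cap W)$ with $h_u\,D_i\varphi=Y_i\varphi$. Moreover $D_i\varphi\in\mathcal J_W$.
\end{lemma}

\begin{proof}
Let $p\in\partial_1X\cap W$, let $\gamma$ be its trajectory and $A=A_\gamma$. A derivative of a function flat at $p$ is flat at $p$, so \eqref{eq:YA} gives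
\begin{equation}\label{eq:flatY}
Y_i\varphi-h_u\cdot(\partial_iA)\circ\pi\ \text{ is flat at }p\text{ on }\partial_1X .
\end{equation}
In order $0$ this shows that $Y_i\varphi$ vanishes where $h_u$ does, that is, on $\partial_2X\cap W$. By Lemma~\ref{lem:strata}, $h_u|_{\partial_1X}$ has nonzero differential there, so by Hadamard's lemma $Y_i\varphi$ is locally a smooth multiple of $h_u$. Off $\partial_2X$ one divides directly. The set $h_u\ne0$ is dense in $\partial_1X$, its complement being a hypersurface; so local quotients are unique and glue to $D_i\varphi$.

By \eqref{eq:flatY}, $h_u\cdot(D_i\varphi-(\partial_iA)\circ\pi)$ is flat at $p$. The Taylor series of $h_u|_{\partial_1X}$ at $p$ is nonzero, since either the value or the differential is nonzero, and a ring of formal power series has no zero divisors. So $D_i\varphi-(\partial_iA)\circ\pi$ is flat at $p$. The function $\partial_iA_\gamma$ serves all $p\in\gamma^\partial$, so $D_i\varphi\in\mathcal J_W$.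
\end{proof}

This lemma is the reason for introducing $\mathcal J_W$: the order-one part of formal compositeness permits one division, and the higher orders permit the following ones.

\begin{lemma}\label{lem:C1}
For $\varphi\in\mathcal J_W$, the function $F_\varphi$ is $C^1$ on $\operatorname{int}X\cap W$, with $\partial_uF_\varphi=0$ and $\partial_{y_i}F_\varphi=F_{D_i\varphi}$.
\end{lemma}

The formula is easy away from tangent trajectories. To carry it across them we integrate along lines, and we need lines that meet the projection of $\partial_2X$ in finitely many points. (Measure zero would not suffice: a continuous function on a line can have derivative $0$ off a closed null set without being constant.) Such lines are supplied by \emph{Sard's theorem}: the critical values of a smooth map between manifolds form a set of measure zero.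

\begin{proof}
Near a given interior point take a box $(c,d)\times U\subset\operatorname{int}X\cap W$, with $U$ an open cube and $\bar U\subset B$. On it $F_\varphi=G(y)$ and $F_{D_i\varphi}=G_i(y)$, with $G,G_i$ continuous by Lemmas~\ref{lem:cont} and~\ref{lem:div}. We must show $\partial_iG=G_i$ on $U$. Put $Z=\pi(\partial_2X\cap W)$.

\emph{Off $Z$.} Let $y^0\in U\setminus Z$, and let $\gamma$ be the trajectory through $(c,d)\times\{y^0\}$. All points of $\gamma^\partial$ have multiplicity $1$, so by Lemma~\ref{lem:signs}(b) they are the two ends of $\gamma$. Near the top end $p$, Lemma~\ref{lem:normal} with $j=1$, $\sigma=-1$ gives $X=\{u\le T(y)\}$ with $T$ smooth. The segment of $\gamma$ from the box to a point just below $p$ is compact and lies in $\operatorname{int}X$, so for $y$ near $y^0$ the fiber from the box up to $(T(y),y)$ lies in $X$. Hence $G(y)=\varphi(T(y),y)$ and $G_i(y)=D_i\varphi(T(y),y)$ near $y^0$. So $G$ is smooth near $y^0$ and $\varphi=G\circ\pi$ on $\partial_1X$ near $p$. By \eqref{eq:YA}, $h_uD_i\varphi=h_u\cdot(\partial_iG)\circ\pi$ near $p$, and $h_u(p)\ne0$, so $\partial_iG(y^0)=D_i\varphi(p)=G_i(y^0)$.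

\emph{Across $Z$.} Let $\operatorname{pr}_i\colon\mathbb R^n\to\mathbb R^{n-1}$ forget $y_i$, and consider $\operatorname{pr}_i\circ\pi\colon\partial_2X\cap W\to\mathbb R^{n-1}$, a map between manifolds of the same dimension $n-1$. Almost every $b\in\mathbb R^{n-1}$ is a regular value. (For $n=1$ the target is a point, which is a regular value.) The preimage of a regular value is closed and, by the inverse function theorem, discrete; so it meets the compact set $\partial_2X\cap\pi^{-1}(\bar U)$ in finitely many points. Thus the line $\operatorname{pr}_i=b$ meets $Z\cap U$ in a finite set. Along this line in $U$, $G$ is continuous and, off finitely many points, has the continuous function $G_i$ as derivative. Integrating between consecutive exceptional points and adding,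
\[
G(y+\lambda\mathbf e_i)-G(y)=\int_0^\lambda G_i(y+\theta\mathbf e_i)\,d\theta
\]
whenever $y$ and $y+\lambda\mathbf e_i$ lie on the line in $U$, where $\mathbf e_i$ is the $i$th basis vector. Such lines are dense, and both sides are continuous in $y$ because $G_i$ is uniformly continuous on compact subsets of $U$. So the identity holds on every line, and $\partial_iG=G_i$ on $U$. All first partial derivatives of $G$ are continuous, so $G$ is $C^1$.
\end{proof}

\subsection*{Up to the boundary}

The last step passes from continuous boundary values of derivatives to a smooth extension. It uses \emph{Borel's theorem with parameters}: given smooth functions $b_0,b_1,\dots$ on a neighborhood of $0\in\mathbb R^{N-1}$, there is a smooth $K$ near $0\in\mathbb R^N$ with $\partial_{\xi_1}^kK(0,\xi')=b_k(\xi')$ for all $k$.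

\begin{lemma}\label{lem:halfspace}
Let $H$ be defined near $0$ in $\{\xi_1\ge0\}\subset\mathbb R^N$, continuous, smooth for $\xi_1>0$, with all partial derivatives extending continuously to $\xi_1\ge0$. Then $H$ is the restriction of a smooth function on a neighborhood of $0$ in $\mathbb R^N$.
\end{lemma}

\begin{proof}
Let $b_k(\xi')$ be the boundary value of $\partial_{\xi_1}^kH$. As $\eta\to0^+$, the functions $\partial_{\xi_1}^kH(\eta,\cdot)$ and all their $\xi'$-derivatives converge locally uniformly, by uniform continuity on compact sets. So $b_k$ is smooth and $\partial_{\xi'}^\nu b_k$ is the boundary value of $\partial_{\xi'}^\nu\partial_{\xi_1}^kH$. Take $K$ as above; then all derivatives of $R=H-K$ have boundary value $0$. Extend $R$ by $0$ to $\xi_1<0$. At a boundary point $\xi^0$, the mean value theorem in $\xi_1$ gives $|R(\xi)|\le\xi_1\sup_{0<\theta<\xi_1}|\partial_{\xi_1}R(\theta,\xi')|=o(|\xi-\xi^0|)$ for $\xi_1>0$. So the extension is differentiable at $\xi^0$ with derivative $0$, and its first derivatives are the extensions by $0$ of those of $R$, which are continuous. The derivatives of $R$ satisfy the same hypotheses, so by induction the extension is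 smooth. Add $K$.
\end{proof}

\begin{proposition}\label{prop:smooth}
If $\varphi\in\mathcal J_W$, then $F_\varphi$ is smooth on $X\cap W$. Its partial derivatives that involve $\partial_u$ vanish, and
\begin{equation}\label{eq:derivs}
\partial_{y_{i_1}}\cdots\partial_{y_{i_r}}F_\varphi=F_{D_{i_1}\cdots D_{i_r}\varphi}.
\end{equation}
\end{proposition}

\begin{proof}
If $F_\varphi$ is $C^r$ on $\operatorname{int}X\cap W$ for all $\varphi\in\mathcal J_W$, then so are its first derivatives, by Lemmas~\ref{lem:div} and~\ref{lem:C1}, and $F_\varphi$ is $C^{r+1}$. So $F_\varphi$ is smooth on $\operatorname{int}X\cap W$, and the formulas hold there. By Lemma~\ref{lem:cont} all partial derivatives extend continuously to $X\cap W$. Near a boundary point choose coordinates $\xi$ on $\hat X$ with $\xi_1=h$. The $\xi$-derivatives of $F_\varphi$ are combinations of the $(u,y)$-derivatives with smooth coefficients, so they also extend continuously, and Lemma~\ref{lem:halfspace} applies. The formulas hold at boundary points by continuity.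
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Corollary~\ref{cor:easy} it suffices to show that an invariant $\psi$ is the restriction of a first integral. If $n=0$, the compact connected $1$-manifold $X$ is not a circle, since $f$ has no critical point. So $X$ is an interval and a single trajectory, $\psi$ is constant, and so is its extension. (Connectedness is used nowhere else.) Let $n\ge1$. Every trajectory meets $\partial_1X$, so there is a unique $F\colon X\to\mathbb R$ constant on trajectories with $F|_{\partial_1X}=\psi$. For each good box $W$, Proposition~\ref{prop:formal} gives $\psi|_{\partial_1X\cap W}\in\mathcal J_W$, and Proposition~\ref{prop:smooth} shows that $F$ is smooth on $X\cap W$ with $\partial_uF=0$. The sets $X\cap W$ are open in $X$ and cover it (Lemma~\ref{lem:boxes}), so $F$ is a first integral. The three algebras coincide.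

By Lemma~\ref{lem:signs}(c), $C^\infty(\partial_1X)^{C_v}$ is the algebra of smooth $\psi$ with $\psi\circ C_v=\psi$ on $\partial_1^+X$. So it is determined by $C_v$, and a fortiori by $C_v$ and $v|_{\partial_2X}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Restriction is surjective by Theorem~\ref{thm:A} and injective because every trajectory meets $\partial_1X$. It is a continuous algebra homomorphism between closed subalgebras of $C^\infty(X)$ and $C^\infty(\partial_1X)$, and the estimate makes its inverse continuous. For $n=0$ first integrals are constants and the estimate is immediate. Let $n\ge1$.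

We first bound one division. Let $W=[\alpha,\beta]\times B$ be a good box and $B'\Subset B''\Subset B$ concentric balls. We claim that for each $k$ there is $C$ with
\begin{equation}\label{eq:loss}
\|D_i\varphi\|_{C^k(\partial_1X\cap\pi^{-1}(B'))}\le C\,\|\varphi\|_{C^{k+2}(\partial_1X\cap\pi^{-1}(B''))}\qquad(\varphi\in\mathcal J_W).
\end{equation}
The compact set $\partial_1X\cap\pi^{-1}(\overline{B'})$ is covered by finitely many cubical charts of $\partial_1X$ with compact closure in $\pi^{-1}(B'')$, of two kinds. On a chart whose closure misses $\partial_2X$, the function $1/h_u$ has bounded derivatives, and $D_i\varphi=h_u^{-1}Y_i\varphi$ costs one derivative. On a chart centered at a point of $\partial_2X$ we take coordinates $\xi$ with $\xi_1=h_u$, by Lemma~\ref{lem:strata}. There $g=Y_i\varphi$ vanishes for $\xi_1=0$ and $D_i\varphi$ is the function $\tilde g$ of \eqref{eq:hadamard}. Differentiating under the integral bounds the $C^k$ norm of $\tilde g$ on the cube by the $C^{k+1}$ norm of $g$, which is at most $C\|\varphi\|_{C^{k+2}}$. This proves \eqref{eq:loss}.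

By compactness $X$ is covered by finitely many sets $(\alpha,\beta)\times B_0$, where $[\alpha,\beta]\times B$ is a good box and $B_0\Subset B$ is a concentric ball. Fix one, choose concentric balls $B_0\Subset B_1\Subset\dots\Subset B_s\Subset B$, and let $F\in\ker\mathcal L_v$, $\psi=F|_{\partial_1X}$. By Proposition~\ref{prop:smooth}, a partial derivative of $F$ of order at most $s$ in the coordinates $(u,y)$ is $0$ or $F_{\varphi'}$ with $\varphi'=D_{i_1}\cdots D_{i_r}\psi$, $r\le s$. Each value of $F_{\varphi'}$ over $B_0$ is a value of $\varphi'$ at a boundary point of the same fiber. Applying \eqref{eq:loss} $r$ times, with $k=0,2,\dots,2r-2$ and the pairs $B_0\Subset B_1$, $B_1\Subset B_2,\dots$, we get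
\[
\sup_{X\cap\pi^{-1}(B_0)}|F_{\varphi'}|\le\sup_{\partial_1X\cap\pi^{-1}(B_0)}|\varphi'|\le C\|\psi\|_{C^{2r}(\partial_1X)}\le C\|\psi\|_{C^{2s}(\partial_1X)} .
\]
The finitely many boxes give the estimate.

(2) We test the estimate on first integrals concentrated near the fold, where the boundary $x_0=-u^2$ converts the length scale $\lambda$ in $x_0$ into the scale $\sqrt\lambda$ in $u$. Let $\{p\}$ be a trajectory with $j(p)=2$. By Lemmas~\ref{lem:normal} and~\ref{lem:signs}(a), in a box around $p$ we have $X=\{u^2+x_0\le0\}$ and $v=\partial_u$. Choose $\chi\in C_c^\infty(-1,1)$ not identically zero on $(-1,0)$. Then $\chi^{(s)}(t_0)\ne0$ for some $t_0\in(-1,0)$, since otherwise $\chi$ would be a polynomial on $(-1,0)$ vanishing near $-1$. Choose $\eta(\bar x)$ smooth with small compact support and $\eta(0)=1$, and put $F_\lambda=\chi(x_0/\lambda)\eta(\bar x)$. In $X$ its support lies in $\{-\lambda\le x_0\le0,\ |u|\le\sqrt\lambda,\ \bar x\in\operatorname{supp}\eta\}$, a compact subset of the box for small $\lambda$. So $F_\lambda$ extends by $0$ to a first integral on $X$. At the point $u=0$, $x_0=\lambda t_0$, $\bar x=0$ of $X$ we have $\partial_{x_0}^sF_\lambda=\lambda^{-s}\chi^{(s)}(t_0)$,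 so $\|F_\lambda\|_{C^s(X)}\ge c\lambda^{-s}$ with $c>0$. The boundary restriction $\chi(-u^2/\lambda)\eta(\bar x)$ is a fixed compactly supported smooth function of $(u/\sqrt\lambda,\bar x)$, so its $C^k$ norm is at most $C\lambda^{-k/2}$ for $\lambda\le1$. A bound $\|F\|_{C^s}\le C'\|F|_{\partial_1X}\|_{C^k}$ would give $c\lambda^{-s}\le CC'\lambda^{-k/2}$ as $\lambda\to0$, which forces $k\ge2s$.

(3) This is Example~\ref{ex:quartic}.

(4) A smooth $\psi$ on $\partial_1X_2$ is constant on the sets $\gamma^\partial$ of $v_2$ if and only if $\psi\circ\Phi$ is constant on those of $v_1$. So $\Phi^*$ maps $C^\infty(\partial_1X_2)^{C_{v_2}}$ isomorphically onto $C^\infty(\partial_1X_1)^{C_{v_1}}$, and Theorem~\ref{thm:A} applies to both fields.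
\end{proof}

\begin{thebibliography}{1}

\bibitem{Katz}
Gabriel Katz, \emph{Algebras of smooth functions and holography of traversing flows}, arXiv:2302.05395 (2023).

\end{thebibliography}
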